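# Singularities of Cauchy problems for Laplace's equation that the Schwarz potential does not see

## 1. Data with constant Laplacian

Let $n\ge 2$ and let $\Gamma\subset\mathbb R^n$ be a connected, nonsingular real-analytic hypersurface. A function $f:\mathbb R^n\to\mathbb R$ is called real-entire if it is the restriction to $\mathbb R^n$ of an entire function on $\mathbb C^n$; polynomials are the examples to keep in mind. For such an $f$, let $u=u_f$ solve
$$\Delta u=0\ \text{ near }\Gamma,\qquad u=f\ \text{ on }\Gamma,\qquad \nabla u=\nabla f\ \text{ on }\Gamma. \tag{1}$$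
By the Cauchy–Kovalevskaya theorem there is exactly one such real-analytic harmonic function in some open neighborhood of $\Gamma$. We use uniqueness in this form: *a harmonic function near a point of $\Gamma$ that vanishes on $\Gamma$ together with its gradient is zero near that point.*

**Definition (Schwarz potential).** The Schwarz potential $w$ of $\Gamma$, in the sense of Khavinson and Shapiro, is the solution of (1) with data $\frac12|\mathbf x|^2$: it is harmonic near $\Gamma$, with $w=\frac12|\mathbf x|^2$ and $\nabla w=\mathbf x$ on $\Gamma$.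

Both $u$ and $w$ may often be continued far away from $\Gamma$, and we ask where the continuation breaks down. To continue a real-analytic germ along a path $\gamma:[0,\beta]\to\mathbb R^n$ means to give germs at all points $\gamma(\alpha)$, starting with the given one, such that near each parameter $\alpha_0$ they are the germs of one real-analytic function on a neighborhood of $\gamma(\alpha_0)$. The continuation along a path is unique if it exists, and a linear differential equation with analytic coefficients satisfied by the first germ is satisfied by all of them.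

**Definition (singularity set).** Let $h$ be $u$ or $w$. A point $\mathbf x_0\in\mathbb R^n$ is a singular point of $h$ if there is a continuous path $\gamma:[0,1]\to\mathbb R^n$ with $\gamma(0)\in\Gamma$, $\gamma(1)=\mathbf x_0$ such that

1. the germ of $h$ at $\gamma(0)$ can be continued along $\gamma|_{[0,\alpha]}$ for every $\alpha<1$;
2. this continuation cannot be continued along $\gamma$ to any neighborhood of $\mathbf x_0$.

The singularity set of $h$ is the set of all its singular points in $\mathbb R^n$.

Continuation may be multivalued. A point counts as singular as soon as *one* path leads to a singularity there, and only the point is recorded, not the path or the branch. So to show that a point is singular we need one path, while to show that it is not singular we must control all paths.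

The problem comes from Erik Lundberg, "Laplacian Growth, Elliptic Growth, and Singularities of the Schwarz Potential", arXiv:1009.5159 (2010). A conjecture of Khavinson and Shapiro says that the singularity set of $u_f$ is contained in the singularity set of $w$. In plain words: no entire data can produce a singularity at a place where the quadratic data $\frac12|\mathbf x|^2$ produces none. The containment is known in the plane, and it is known to hold generically in higher dimensions. The assertion we examine is that it holds for every $n\ge3$, every $\Gamma$ and every real-entire $f$.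

Here is a case where it is easy.

**Proposition 1.** Let $n\ge2$, let $\Gamma$ be arbitrary, and let $f$ be real-entire with $\Delta f$ constant (in particular, any polynomial of degree $\le2$). Then the singularity set of $u_f$ is contained in that of $w$.

*Proof.* Let $\Delta f=\kappa$ and put $u=f-\frac{\kappa}{n}\big(\frac12|\mathbf x|^2-w\big)$. Since $\Delta\frac12|\mathbf x|^2=n$, we get $\Delta u=\kappa-\frac\kappa n\cdot n=0$. On $\Gamma$ the bracket vanishes together with its gradient, so $u$ has the data of $f$. By uniqueness $u=u_f$. If $\kappa=0$, then $u_f=f$ has no singular points. If $\kappa\neq0$, each of $u_f$ and $w$ is an affine function of the other with entire coefficients. So along any path, and up to any neighborhood of its endpoint, one continues exactly when the other does. $\square$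

When $\Delta f$ is not constant, this trick has nothing to offer: a multiple of $\frac12|\mathbf x|^2-w$ cannot absorb $\Delta f$, and there is no evident formula for $u_f$ in terms of $w$. Does $w$ still know about every singularity of $u_f$? The first data to try are cubic.

## 2. Cubic data on a hyperplane and on a sphere

**A hyperplane.** For $\Gamma=\{x_1=0\}$ we have $w=\frac12|\mathbf x|^2-\frac n2x_1^2$: the Laplacian is $n-n=0$, and $x_1^2$ vanishes with its gradient on $\Gamma$. There are no singular points. For $f=x_2^3$ the solution is $u=x_2^3-3x_1^2x_2$, again without singular points.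

**A sphere.** Let $\Gamma=\{|\mathbf x|=a\}\subset\mathbb R^4$. A radial harmonic function is $\alpha+\beta|\mathbf x|^{-2}$, and fitting value $\frac12a^2$ and radial derivative $a$ at $|\mathbf x|=a$ gives
$$w=a^2-\frac{a^4}{2|\mathbf x|^2}.$$
This is analytic off the origin. A path along which $w$ continues for all $\alpha<1$ cannot meet $0$ before its endpoint, so the singularity set of $w$ is $\{0\}$. For $f=x_1^3$ take
$$u=x_1^3-\tfrac12|\mathbf x|^2x_1+\tfrac14\Big(3a^2-\frac{a^6}{|\mathbf x|^4}\Big)x_1 .$$
The first two terms have Laplacian $6x_1-\frac12\cdot12x_1=0$, and $x_1|\mathbf x|^{-4}$ is a multiple of $\partial_1|\mathbf x|^{-2}$, so $u$ is harmonic. Moreover $u-x_1^3=x_1\,g(|\mathbf x|)$ with $g(\rho)=-\frac12\rho^2+\frac34a^2-\frac14a^6\rho^{-4}$, and $g(a)=0$, $g'(a)=-a+a=0$. So $u=u_f$, with singularity set $\{0\}$. The containment holds.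

## 3. In the plane, $w$ determines the Schwarz function

We look at $n=2$ to see what makes $w$ so powerful there. Identify $\mathbb R^2$ with $\mathbb C$ and let $\partial_z=\frac12(\partial_x-i\partial_y)$. If $h$ is real and harmonic, $\partial_zh$ is holomorphic and $dh=2\operatorname{Re}(\partial_zh\,dz)$, so $h$ is recovered from $\partial_zh$ and one value.

On $\Gamma$ we have $\partial_zw=\partial_z(\frac12z\bar z)=\frac12\bar z$. So $S:=2\partial_zw$ is holomorphic near $\Gamma$ with $S(z)=\bar z$ on $\Gamma$. This is the Schwarz function of the curve. Write $f=\Phi(z,\bar z)$ with $\Phi$ entire on $\mathbb C^2$. On $\Gamma$ we have $\partial_zu_f=\Phi_z(z,\bar z)=\Phi_z(z,S(z))$, and both sides are holomorphic, so near $\Gamma$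
$$\partial_zu_f=\Phi_z\big(z,\,2\partial_zw\big).$$
Hence along every path along which $w$ continues, $u_f$ continues too: the right side continues holomorphically, and $u_f$ is obtained from it by integration. (This is not yet the containment of singularity sets, since $w$ could break down earlier on the path than $u_f$; but it shows the mechanism.)

*Example, with branching.* For the parabola $y=x^2$, put $x=\frac{z+S}2$, $y=\frac{z-S}{2i}$. Then $(z+S)^2=-2i(z-S)$, and solving the quadratic gives
$$S=i-z+\sqrt{-1-4iz},\qquad \sqrt{-1}=-i\ \text{ at } z=0 .$$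
The radicand has a simple zero at $z=\frac i4$, the focus. So $S$, and with it $w$, is two-valued around the focus, and $\frac i4$ is the only singular point of $w$. All paths count.

The lesson: in the plane one derivative of $w$ *is* the Schwarz function, and every other $u_f$ is an entire expression in $z$ and $S$.

## 4. Surfaces of revolution in $\mathbb R^4$, where $w$ sees only $r^2$

The natural next attempt is to copy Section 3 for the higher-dimensional surfaces that reduce to plane curves. In $\mathbb R^4$ this works with the nicest formulas. Write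
$$\mathbb R^4=\{(x,y):x\in\mathbb R,\ y\in\mathbb R^3\},\qquad r=|y|,\qquad s=r+ix,\qquad \partial_s=\tfrac12(\partial_r-i\partial_x),$$
and let $\Gamma=\{(x,y): r+ix\in\text{a curve in }\operatorname{Re}s>0\}$ be connected, nonsingular and real-analytic. Let $h$ be $w$ or $u=u_f$ with $f=x^3$, and let $f_h=\frac12|\mathbf x|^2$ or $x^3$ be the data.

**Step 1: $h$ depends only on $(x,r)$.** We first record a fact to be used twice.

*(T)* Let $\varphi$ vanish on $\Gamma$ together with its gradient, and let $A=\sum_kA^k\partial_k$ be a vector field tangent to $\Gamma$. Then $A\varphi$ vanishes on $\Gamma$ together with its gradient. Indeed $A\varphi=0$ on $\Gamma$ because $\nabla\varphi=0$ there, and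
$$\partial_j(A\varphi)=\sum_k(\partial_jA^k)\,\partial_k\varphi+A(\partial_j\varphi)=0\quad\text{on }\Gamma:$$
the sum vanishes since $\nabla\varphi=0$ on $\Gamma$, and the last term is the derivative, in a direction tangent to $\Gamma$, of a function vanishing on $\Gamma$.

Now let $A$ be an infinitesimal rotation of the $y$-variables. It is tangent to $\Gamma$, commutes with $\Delta$ and kills $f_h$. So $Ah=A(h-f_h)$ is harmonic and, by (T), vanishes on $\Gamma$ with its gradient. By uniqueness $Ah=0$, and this persists under continuation. Therefore near points with $y\ne0$ every continuation of $h$ is locally an analytic function of $(x,r)$.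

**Step 2: $\partial_s(rh)$ is holomorphic.** For a function of $(x,r)$ with $y\in\mathbb R^3$,
$$\Delta h=h_{xx}+h_{rr}+\tfrac2rh_r=\tfrac1r(\partial_x^2+\partial_r^2)(rh).$$
So $rh$ is a real harmonic function of $(r,x)$, and $\partial_s(rh)$ is holomorphic in $s$.

**Step 3: conversely, $h$ extends wherever $\partial_s(rh)$ does.** Let $D\subset\{\operatorname{Re}s>0\}$ be a disc and suppose $\partial_s(rh)$, given near a point $s_*\in D$, extends holomorphically to $D$. Since $d(rh)=2\operatorname{Re}(\partial_s(rh)\,ds)$, the function $rh$ extends harmonically to $D$ by $(rh)(s_*)+2\operatorname{Re}\int_{s_*}^s\partial_s(rh)\,ds$. Dividing by $r$, we see that $h$ extends analytically to the set $\{(x,y):|y|+ix\in D\}$.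

**Step 4: the values on $\Gamma$.** On $\Gamma$, $rh$ and $rf_h$ agree to first order, so $\partial_s(rh)=\partial_s(rf_h)$ there. Use $r=\frac{s+\bar s}2$, $x=\frac{s-\bar s}{2i}$, $\bar s=2r-s$ and $|\mathbf x|^2=s\bar s$:
$$\partial_s\big(\tfrac12r|s|^2\big)=\partial_s\,\tfrac14(s^2\bar s+s\bar s^2)=\tfrac14(2s\bar s+\bar s^2)=r^2-\tfrac14s^2,$$
$$\partial_s(rx^3)=\partial_s\Big[\tfrac i{16}(s+\bar s)(s-\bar s)^3\Big]=\tfrac i{16}(s-\bar s)^2(4s+2\bar s)=\tfrac i2(s-r)^2(s+2r)=\tfrac i2\big(s^3-3sr^2+2r^3\big).$$
Put $G=\partial_s(rw)$ and $H=\partial_s(ru)$. Thus on the profile curve of $\Gamma$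
$$G=r^2-\tfrac14s^2,\qquad H=\tfrac i2\big(s^3-3sr^2\big)+i\,r^3. \tag{2}$$

**Where the copy of Section 3 stops.** Let us eliminate $r$. Near $\Gamma$, (2) says
$$H=\tfrac i2\Big(s^3-3s\big(G+\tfrac14s^2\big)\Big)+i\Big(G+\tfrac14s^2\Big)^{3/2},$$
with the root that is positive on the curve. So $H$ continues wherever $G$ does, *as long as $G+\frac14s^2\ne0$*. At a zero of odd order of $G+\frac14s^2$ the function $G$ is harmless and $H$ branches. The potential $w$ knows $r^2$ as a holomorphic function of $s$; the cubic data ask for $r^3$.

**What to look for.** We want the curve parametrized by holomorphic functions $s=F(\tau)$, $r=\varrho(\tau)$ such that near $\tau=0$ the function $F$ is even with $F''(0)\ne0$, and $\varrho$ is odd and not identically zero. Going once around $F(0)$ then changes $\tau$ to $-\tau$, which fixes $\varrho^2$ and changes the sign of $\varrho^3$. Moreover, along some line in the $\tau$-plane we need a real curve there: $\varrho$ real and $\operatorname{Re}F=\varrho$. Take the line $\tau=t-\frac{i\pi}2$, $t\in\mathbb R$, and an entire $F$ with real Taylor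 coefficients. Then $\overline{F(t-\frac{i\pi}2)}=F(t+\frac{i\pi}2)$, and $\operatorname{Re}F=\varrho$ becomes
$$F(\tau)+F(\tau+i\pi)=2\varrho(\tau).$$
Try $F=-\tau\sinh\tau$, which is even. Since $\sinh(\tau+i\pi)=-\sinh\tau$, the sum is $i\pi\sinh\tau$, so $\varrho=\frac{i\pi}2\sinh\tau$ is odd, and it is real on the line because $\sinh(t-\frac{i\pi}2)=-i\cosh t$. Adding $c\cosh\tau$ with $c$ real to $F$ does not change $\varrho$, since $\cosh(\tau+i\pi)=-\cosh\tau$, but it moves $F(0)$ from $0$ to $c$, off the axis $r=0$. We take $c=\frac12$: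
$$F(\tau)=\tfrac12\cosh\tau-\tau\sinh\tau,\qquad \varrho(\tau)=\tfrac{i\pi}2\sinh\tau. \tag{3}$$
This makes one branch behave as desired at $s=\frac12$. The remaining work is to show that $w$ is nonsingular over $s=\frac12$ on *every* branch that a path in $\mathbb R^4$ can reach.

## 5. Counterexamples in every dimension $n\ge3$

**Theorem A.** For $t\in\mathbb R$ put
$$r(t)=\tfrac\pi2\cosh t,\qquad x(t)=t\cosh t-\tfrac12\sinh t,\qquad \Gamma=\{(x(t),y):|y|=r(t),\ t\in\mathbb R\}\subset\mathbb R^4 .$$
Then $\Gamma$ is a connected, closed, nonsingular real-analytic hypersurface. For $f=x^3$, every point of the 2-sphere $\{x=0,\ |y|=\frac12\}$ belongs to the singularity set of $u_f$, and none belongs to the singularity set of the Schwarz potential $w$.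

Theorem A alone shows that the assertion is false.

**Theorem B.**

1. For every $n\ge3$ there are a connected nonsingular real-analytic hypersurface $\Gamma\subset\mathbb R^n$ and a polynomial $f$ for which the containment fails. For $n\ge4$, $\Gamma$ can be taken closed and properly embedded, with $f$ cubic. For $n=3$ our example is a cone without its vertex, with $f$ of degree $4$.
2. For every $n\ge2$, every $\Gamma$, and every real-entire $f$ with $\Delta f$ constant (in particular every polynomial of degree $\le2$), the containment holds. So for $n\ge4$ the degree $3$ in part 1 is the least possible. (Whether a cubic $f$ can occur for $n=3$ is not decided here.)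

Part 2 is Proposition 1. For part 1 with $n=3$, use on $\mathbb R^3$ minus the half-line $\{X_1=X_2=0,\ X_3\le0\}$ the coordinates $|X|$ and $\xi=\frac{X_1+iX_2}{|X|+X_3}\in\mathbb C$.

**Theorem C.** Let $\Gamma\subset\mathbb R^3$ be the cone
$$\Gamma=\{X:|X|>0,\ \xi(X)\in C\},\qquad C:\ \xi=\rho(\theta)e^{i\theta},\qquad \rho(\theta)=\frac{3+\cos4\theta}{2+\cos4\theta}.$$
For $f=|X|^4$, all points $(0,0,\lambda)$, $\lambda>0$, are singular for $u_f$ and not singular for $w$.

Sections 6–9 prove Theorem A, Section 10 passes to $n\ge5$, and Sections 11–14 prove Theorem C.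

## 6. Moving a path off sets of codimension two

A path in $\mathbb R^4$ may cross $\{y=0\}$, where the reduction of Section 4 is not available, or pass over a critical value of $F$. The following lemma lets us push it away.

**Lemma 1.** Let a real-analytic germ $h$ be continued along a path $\gamma:[0,\beta]\to\mathbb R^n$. Let $Z\subset\mathbb R^n$ be a countable union of smooth (second countable) submanifolds of dimension $\le n-2$. Then there are paths $\gamma'$, arbitrarily uniformly close to $\gamma$, with $\gamma'([0,\beta])\cap Z=\emptyset$. If $\gamma'$ is close enough to $\gamma$, the germ of $h$ at $\gamma'(0)$ can be continued along $\gamma'$, and the final germs at $\gamma'(\beta)$ and $\gamma(\beta)$ are germs of one analytic function on a ball containing both points, which may be chosen as small as desired.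

*Proof.* **Step 1: nearby paths carry the continuation.** By compactness there are $0=\alpha_0<\dots<\alpha_m=\beta$, open balls $B_j\supset\gamma([\alpha_{j-1},\alpha_j])$, as small as desired, and analytic functions $h_j$ on $B_j$ whose germs along $\gamma([\alpha_{j-1},\alpha_j])$ are the continued ones. Near $\gamma(\alpha_j)$ we have $h_j=h_{j+1}$, so they agree on the convex, hence connected, set $B_j\cap B_{j+1}$. If $\gamma'$ is so close to $\gamma$ that $\gamma'([\alpha_{j-1},\alpha_j])\subset B_j$ for all $j$, the $h_j$ give a continuation along $\gamma'$. It ends with $h_m$ on $B_m$, which contains $\gamma(\beta)$ and $\gamma'(\beta)$.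

**Step 2: some nearby path avoids $Z$.** Take a polygonal path $\gamma''$ near $\gamma$ and translate it by a small vector $a$. The translate meets $Z$ exactly when $a$ lies in $\{z-\gamma''(\alpha):z\in Z,\ \alpha\in[0,\beta]\}$. This is a countable union of smooth images of manifolds (possibly with boundary) of dimension $\le(n-2)+1=n-1$, so it has measure $0$. Hence there are arbitrarily small good $a$. $\square$

## 7. The map $F(\tau)=\frac12\cosh\tau-\tau\sinh\tau$

**Step 1: the surface of Theorem A is the one built from (3).** We have $x'(t)=\frac12\cosh t+t\sinh t>0$ and $x(t)\to\pm\infty$ as $t\to\pm\infty$. So $\Gamma=\{|y|=R(x)\}$ with $R\ge\frac\pi2$ real-analytic on $\mathbb R$. Hence $\Gamma\cong\mathbb R\times S^2$ is closed, connected and nonsingular. For $\tau=t-\frac{i\pi}2$ we have $\cosh\tau=-i\sinh t$ and $\sinh\tau=-i\cosh t$, so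
$$F(\tau)=-\tfrac i2\sinh t+i\big(t-\tfrac{i\pi}2\big)\cosh t=r(t)+ix(t),\qquad \varrho(\tau)=r(t). \tag{4}$$
Also $F'(t-\frac{i\pi}2)=r'(t)+ix'(t)\ne0$, so $F$ is locally invertible along the line $\mathbb R-\frac{i\pi}2$. By (2) and (4), on this line, and then near it by the identity theorem,
$$G(F(\tau))=g(\tau):=\varrho(\tau)^2-\tfrac14F(\tau)^2, \tag{5}$$
$$H(F(\tau))=k(\tau):=\tfrac i2\big(F(\tau)^3-3F(\tau)\varrho(\tau)^2\big)+i\varrho(\tau)^3. \tag{6}$$
Since $F$ is even and $\varrho$ is odd, $g$ is even, while $k$ has the odd part $i\varrho^3\not\equiv0$.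

**Step 2: where $|F|$ is bounded.** The purpose is to rule out that branches escape to infinity over a bounded set. We claim: *for $M>0$, every component of $\{|F|<M\}$ is bounded, and only finitely many critical points of $F$ lie in $\{|F|<M\}$.*

Let $\tau=a+ib$ with $|F(\tau)|<M$. From $|\cosh\tau|^2=\sinh^2a+\cos^2b$ and $|\sinh\tau|^2=\sinh^2a+\sin^2b$ we get $|\cosh\tau|^2\le|\sinh\tau|^2+1$, so $|\cosh\tau|\le|\sinh\tau|+1$. Hence
$$|\tau||\sinh\tau|-\tfrac12\big(|\sinh\tau|+1\big)\le|F(\tau)|<M,$$
and for $|\tau|\ge K:=2M+2$
$$|\sinh\tau|\le\frac{M+1/2}{|\tau|-1/2}\le\frac{M+1/2}{2M+3/2}<\tfrac12 .$$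
Then $|\sinh a|<\frac12$ and $|\sin b|<\frac12$, so $\tau$ lies in one of the open rectangles $R_j=\{|a|<\frac12,\ |b-\pi j|<\frac\pi6\}$, $j\in\mathbb Z$, whose closures are disjoint. Further, $\cosh^2\tau-\sinh^2\tau=1$ gives $|\cosh\tau|^2\ge1-|\sinh\tau|^2\ge\frac34$. As $F'(\tau)=-\frac12\sinh\tau-\tau\cosh\tau$,
$$|F'(\tau)|\ge\tfrac{\sqrt3}2|\tau|-\tfrac14>0 .$$
So all critical points in $\{|F|<M\}$ lie in $|\tau|\le K$, and they are finite in number.

Let $V$ be a component of $\{|F|<M\}$, and let $R_j$ be a rectangle with $\overline{R_j}\cap\{|\tau|\le K\}=\emptyset$. A point of $\partial R_j$ has modulus $>K$ and lies in no rectangle $R_i$, so it is not in $\{|F|<M\}$. Thus $V\cap\partial R_j=\emptyset$, and either $V\subset R_j$ or $V\cap R_j=\emptyset$. Hence $V$ lies in one such $R_j$, or in the union of $\{|\tau|\le K\}$ with the finitely many remaining rectangles. In both cases $V$ is bounded.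

**Step 3: coverings and lifting.** Let $\mathrm{CV}$ be the set of critical values of $F$. By Step 2 only finitely many of them have modulus $<M$, for each $M$, so $\mathrm{CV}$ is closed and discrete. Let $D$ be a bounded open disc and $V$ a component of $F^{-1}(D)$. It is bounded, and relatively closed in $F^{-1}(D)$. For compact $K'\subset D$ the set $V\cap F^{-1}(K')$ is therefore closed in the closed set $F^{-1}(K')$, and bounded, so it is compact: the map $F:V\to D$ is proper. Consequently
$$F:V\setminus F^{-1}(\mathrm{CV})\to D\setminus\mathrm{CV}$$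
is a proper local homeomorphism, that is, a finite covering, and its total space is connected, being $V$ minus a discrete closed set. Taking $D$ so large that it contains a given path, we see that *paths in $\mathbb C\setminus\mathrm{CV}$ lift through $F$ from any prescribed preimage of the starting point.*

**Step 4: over $\frac12$ the only critical point is $0$.** *If $F(\tau)=\frac12$ and $F'(\tau)=0$, then $\tau=0$; and $F''(0)=-\frac32\ne0$.* Put $a=\sinh\frac\tau2$, $c=\cosh\frac\tau2$. Then
$$F(\tau)-\tfrac12=a^2-2\tau ac=2a\big(\tfrac12a-\tau c\big).$$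
If $a=0$, then $\tau=2\pi ij$ with $j\in\mathbb Z$, so $F'(\tau)=-\tau$, and $F'(\tau)=0$ forces $\tau=0$. If $a\ne0$, then $\tau c=\frac12a$, so $c\ne0$. The equation $F'(\tau)=0$ reads $-ac=\tau(a^2+c^2)$. Multiplying by $c$ and using $a^2+c^2=2c^2-1$ gives $-ac^2=\frac12a(2c^2-1)$, so $c^2=\frac14$, $a^2=c^2-1=-\frac34$ and $\tau^2=\frac{a^2}{4c^2}=-\frac34$. Then $\cosh\tau=\cos\frac{\sqrt3}2>0$, while $\cosh\tau=2c^2-1=-\frac12$, a contradiction. Finally $F''(\tau)=-\frac32\cosh\tau-\tau\sinh\tau$ gives $F''(0)=-\frac32$.

## 8. Every branch of $w$ extends over $x=0$, $|y|=\frac12$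

Let $\mathbf x_0$ be a point with $x=0$, $|y|=\frac12$; it corresponds to $s=\frac12$. By Step 3 of Section 7 choose an open disc $D$ centered at $\frac12$, of radius $<\frac12$, with $D\cap\mathrm{CV}\subset\{\frac12\}$.

**Step 1: $g$ descends from every component.** *For every component $V$ of $F^{-1}(D)$ there is a holomorphic $\hat G$ on $D$ with $\hat G\circ F=g$ on $V$.*

*Case $0\notin V$.* A critical point in $V$ would have its value in $D\cap\mathrm{CV}\subset\{\frac12\}$, so it would be $0$ by Step 4 of Section 7. Hence there is none, and $F:V\to D$ is a connected covering of a disc, so it is biholomorphic. Take $\hat G=g\circ(F|_V)^{-1}$.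

*Case $0\in V$.* The map $V\setminus F^{-1}(\frac12)\to D\setminus\{\frac12\}$ is a finite connected covering of a punctured disc, so it is equivalent to $z\mapsto z^m$. In particular the preimage in $V$ of each smaller punctured disc around $\frac12$ is connected. The set $F^{-1}(\frac12)\cap V$ is finite. Surround its points by small disjoint discs. For a small enough punctured disc around $\frac12$ the preimage in $V$ lies in the union of these discs: otherwise there would be points $\tau_l\in V$ outside them with $F(\tau_l)\to\frac12$, and by properness a subsequence would converge to a further point of $F^{-1}(\frac12)\cap V$. The preimage meets each of the small discs and is connected, so there is only one, the one around $0$. Thus $F^{-1}(\frac12)\cap V=\{0\}$, and $m$ is the multiplicity of $F-\frac12$ at $0$, which is $2$.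

As $F$ is even, $-V$ is also the component of $F^{-1}(D)$ containing $0$, so $-V=V$, and the fibers over $D\setminus\{\frac12\}$ are the pairs $\{\tau,-\tau\}$. Since $g$ is even, it descends to a function $\hat G$ on $D\setminus\{\frac12\}$. This function is holomorphic, because $F$ is locally invertible off $0$ in $V$, and it is bounded near $\frac12$, because $g$ is bounded on compact sets and $F:V\to D$ is proper. By Riemann's theorem it extends to $D$, and $\hat G\circ F=g$ on $V$ by continuity.

**Step 2: replace the path by one that avoids the bad sets.** Let $\gamma$ be a path with $\gamma(0)\in\Gamma$, $\gamma(1)=\mathbf x_0$, along which $w$ continues on $[0,\alpha]$ for every $\alpha<1$. Let $\Omega=\{(x,y):|y|+ix\in D\}$. It is an open connected neighborhood of $\mathbf x_0$ on which $r>0$. Choose $\beta<1$ with $\gamma([\beta,1])\subset\Omega$, and apply Lemma 1 on $[0,\beta]$ with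
$$Z=\{y=0\}\ \cup\bigcup_{c\in\mathrm{CV},\ \operatorname{Re}c>0}\{(x,y):|y|+ix=c\}.$$
These are a line and countably many 2-spheres in $\mathbb R^4$, so their dimensions are $\le2$. We obtain $\gamma'$ avoiding $Z$ and an analytic function $h_m$ on a ball $b\subset\Omega$ containing $\gamma(\beta)$ and $\gamma'(\beta)$, which gives the final germs of the continuations of $w$ along both paths.

**Step 3: identify the continued germ.** Near the point $s$ corresponding to $\gamma(0)$, (5) gives $G=g\circ\psi$ with $\psi$ a local inverse of $F$ whose values lie near the line $\mathbb R-\frac{i\pi}2$. Take $\gamma'(0)$ so close to $\gamma(0)$ that the path $|y|+ix$ along $\gamma'$ starts in the domain of $\psi$. By the choice of $Z$ this path has $|y|>0$ and stays in $\mathbb C\setminus\mathrm{CV}$. So it lifts through $F$ to a path starting at the value of $\psi$ at its initial point. Along $\gamma'$ the function $\partial_s(rw)$ of the continued germ is defined, and it is a holomorphic continuation of $G$. So is $g\circ(\text{local inverse of }F\text{ along the lift})$. They agree at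 the start, so they agree all along $\gamma'$. At the end the lift lies in some component $V$ of $F^{-1}(D)$, so the final germ is that of the function $\hat G$ of Step 1.

**Step 4: extend to $\mathbf x_0$.** By Step 3 of Section 4, the germ of $h_m$ at $\gamma'(\beta)$ extends to an analytic function $\hat w$ on $\Omega$. On the connected set $b\subset\Omega$ we have $\hat w=h_m$, so $\hat w$ agrees near $\gamma(\beta)$ with the continuation of $w$ along $\gamma$. As $\gamma([\beta,1])\subset\Omega$, the continuation along $\gamma$ on $[\beta,1)$ coincides with $\hat w$, which is analytic near $\mathbf x_0$. So condition 2 of the definition fails for every such path, and $\mathbf x_0$ is not a singular point of $w$.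

## 9. One branch of $u$ does not extend

**Step 1: a path along which $u$ continues.** Fix a unit vector $e\in\mathbb R^3$. For $\sigma\in[0,\frac\pi2]$,
$$F(-i\sigma)=\tfrac12\cos\sigma+\sigma\sin\sigma,\qquad \frac d{d\sigma}F(-i\sigma)=\tfrac12\sin\sigma+\sigma\cos\sigma>0\quad\text{on }(0,\tfrac\pi2].$$
Let $\gamma$ be the path of points $(0,F(-i\sigma)e)$ with $\sigma$ decreasing from $\frac\pi2$ to $0$. It starts at $(0,\frac\pi2e)\in\Gamma$, the point with $t=0$ and $\tau=-\frac{i\pi}2$, and ends at $\mathbf x_0=(0,\frac12e)$. Since $F'(-i\sigma)\ne0$ for $\sigma\in(0,\frac\pi2]$, the germ $H=k\circ F^{-1}$ from (6) continues along the path $s=F(-i\sigma)$, by local inverses of $F$, up to but not including the endpoint. Cover each compact part of the path by finitely many discs in $\operatorname{Re}s>0$ on which $H$ is holomorphic. Step 3 of Section 4, applied disc after disc, continues $u$ along $\gamma$. So condition 1 holds.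

**Step 2: no continuation to $\mathbf x_0$.** Suppose $u$ could be continued along $\gamma$ to a neighborhood of $\mathbf x_0$. By Steps 1 and 2 of Section 4, $H=\partial_s(ru)$ would be holomorphic near $s=\frac12$, with $H(F(-i\sigma))=k(-i\sigma)$ for small $\sigma>0$. Both $H\circ F$ and $k$ are holomorphic near $\tau=0$, so $H(F(\tau))=k(\tau)$ there. The left side is even in $\tau$, while $k$ has the odd part $i\varrho^3\not\equiv0$, a contradiction. So $\mathbf x_0$ is a singular point of $u$. As $e$ is arbitrary, Theorem A is proved. $\blacksquare$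

## 10. Cylinders over a counterexample

**Step 1: the two solutions on a cylinder.** Suppose $(\Gamma,f)$ is a counterexample in $\mathbb R^n$ at $\mathbf x_0$: $u_f$ is singular there and $w$ is not. Let $m\ge1$, $N=n+m$, $\tilde\Gamma=\Gamma\times\mathbb R^m$ and $\tilde f(X,Y)=f(X)$. Then $\tilde u(X,Y)=u(X)$ and
$$\tilde w(X,Y)=\tfrac12|X|^2+\tfrac12|Y|^2-\tfrac Nn\Big(\tfrac12|X|^2-w(X)\Big). \tag{7}$$
Indeed the right side has Laplacian $N-\frac Nn\,n=0$, and its last term vanishes on $\tilde\Gamma$ with its gradient.

**Step 2: $\tilde w$ is not singular at $(\mathbf x_0,Y_0)$, for any $Y_0$.** Let $\tilde w$ continue along $(X(\alpha),Y(\alpha))$ for all $\alpha<1$, with $X(0)\in\Gamma$ and $X(1)=\mathbf x_0$. Solving (7) for $w$,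
$$\tfrac nN\Big(\tilde w-\tfrac12|X|^2-\tfrac12|Y|^2\Big)+\tfrac12|X|^2$$
is a continuation of $w$, and it stays locally independent of $Y$. So $w$ continues along $X(\alpha)$ for all $\alpha<1$. Since $\mathbf x_0$ is not singular for $w$, this continuation extends to a neighborhood of $\mathbf x_0$, and by (7) $\tilde w$ extends to a neighborhood of the endpoint.

**Step 3: $\tilde u$ is singular there.** Let $\gamma$ be a path showing that $u$ is singular at $\mathbf x_0$. Along $(\gamma(\alpha),Y_0)$ the function $\tilde u$ continues for all $\alpha<1$. A continuation to a neighborhood of the endpoint would restrict, on $Y=Y_0$, to a continuation of $u$ to a neighborhood of $\mathbf x_0$.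

Applied to Theorem A, this proves part 1 of Theorem B for all $n\ge4$, with $\Gamma$ closed and properly embedded and $f$ cubic.

## 11. Cones in $\mathbb R^3$ and a holomorphic invariant

In $\mathbb R^3$ the Laplacian of a function of $(x,r)$, $r=|y|$, $y\in\mathbb R^2$, is $h_{xx}+h_{rr}+\frac1rh_r$, and multiplication by $r$ no longer turns $h$ into a harmonic function of two variables. We use dilations instead of rotations. Let $\Gamma$ be as in Theorem C. Since $\rho>0$ is smooth and $\rho'+i\rho\ne0$, $C$ is a nonsingular real-analytic closed curve, and $\Gamma$ is a connected nonsingular real-analytic hypersurface, closed in $\mathbb R^3\setminus\{0\}$.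

For $k=2,4$ let $u_k$ be the solution of (1) with data $|X|^k$. Thus $w=\frac12u_2$ and $u_f=u_4$ for $f=|X|^4$.

**Step 1: homogeneity.** Let $\mathcal E=\sum X_j\partial_j$. It is tangent to the cone, $[\Delta,\mathcal E]=2\Delta$, and $(\mathcal E-k)|X|^k=0$. So $(\mathcal E-k)u_k$ is harmonic. It equals $(\mathcal E-k)(u_k-|X|^k)$, which vanishes on $\Gamma$ with its gradient by (T). Hence $(\mathcal E-k)u_k=0$, also after continuation. So off the excluded half-line, locally $u_k=|X|^kv_k(\xi,\bar\xi)$ with $v_k$ real.

**Step 2: the equation on the sphere.** We have $\Delta(|X|^kv)=|X|^{k-2}(\Delta_{S^2}+k(k+1))v$, and in the stereographic coordinate $\Delta_{S^2}=(1+|\xi|^2)^2\partial_\xi\partial_{\bar\xi}$. Write $\zeta=\bar\xi$ and $L=1+\xi\zeta$. Then $v=v_k$ satisfies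
$$L^2v_{\xi\zeta}+k(k+1)v=0,\qquad v=1,\ dv=0\ \text{ on }C. \tag{8}$$
With $V=L^kv$,
$$L^2v_{\xi\zeta}+k(k+1)v=L^{1-k}\big[LV_{\xi\zeta}-k\xi V_\xi-k\zeta V_\zeta+k^2V\big]. \tag{9}$$
Indeed $v_\xi=L^{-k}V_\xi-k\zeta L^{-k-1}V$, and differentiating in $\zeta$,
$$L^2v_{\xi\zeta}=L^{-k}\big[L^2V_{\xi\zeta}-kL\xi V_\xi-kLV+k(k+1)\xi\zeta V-kL\zeta V_\zeta\big].$$
Adding $k(k+1)L^{-k}V$, the coefficient of $L^{-k}V$ becomes $-kL+k(k+1)(\xi\zeta+1)=k^2L$.

**Step 3: the analogue of $\partial_s(rh)$.** It is the operator
$$E_kv:=L^{-k}\,\partial_\xi^{k+1}(L^kv).$$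

**Lemma 2.** (a) If $v$ satisfies the equation in (8), then $\partial_\zeta E_kv=0$. (b) If a real-valued solution $v$ of the equation in (8) near a point of a disc $D\subset\mathbb C$ has $E_kv=h$ with $h$ holomorphic on $D$, then $v$ extends to a real-analytic solution on $D$.

*Proof of (a).* Both $L$ and $\xi$ have degree $1$ in $\xi$, so by Leibniz
$$\partial_\xi^{k+1}(LV_\zeta)=L\partial_\xi^{k+1}V_\zeta+(k+1)\zeta\,\partial_\xi^kV_\zeta,\qquad \partial_\xi^{k+1}(k\xi V)=k\xi\,\partial_\xi^{k+1}V+k(k+1)\partial_\xi^kV .$$
Hence
$$L\partial_\xi^{k+1}V_\zeta-k\xi\,\partial_\xi^{k+1}V=\partial_\xi^k\Big[\partial_\xi(LV_\zeta-k\xi V)-(k+1)(\zeta V_\zeta-kV)\Big]=\partial_\xi^k\big[LV_{\xi\zeta}-k\xi V_\xi-k\zeta V_\zeta+k^2V\big]=0$$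
by (9). The left side is $L^{k+1}\partial_\zeta\big(L^{-k}\partial_\xi^{k+1}V\big)=L^{k+1}\partial_\zeta E_kv$.

*Proof of (b).* We first build a solution with the prescribed $E_k$. Fix $\xi_0\in D$ and put, with $\zeta=\bar\xi$,
$$v_1=L^{-k}\int_{\xi_0}^\xi h(s)\,\frac{(\xi-s)^k(1+s\zeta)^k}{k!}\,ds .$$
For $V=(\xi-s)^k(1+s\zeta)^k$ the bracket in (9) equals $k^2(\xi-s)^{k-1}(1+s\zeta)^{k-1}$ times
$$s(1+\xi\zeta)-\xi(1+s\zeta)-s\zeta(\xi-s)+(\xi-s)(1+s\zeta)=0 .$$
The contributions of the upper limit to $V_\xi$ and $V_{\xi\zeta}$ vanish since $k\ge1$. So $v_1$ is a solution on $D$. Differentiating $k$ times, the limit contributing nothing, gives $\partial_\xi^k(L^kv_1)=\int_{\xi_0}^\xi h(s)(1+s\zeta)^kds$. One more derivative gives $h(\xi)L^k$, so $E_kv_1=h$.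

The equation is real, so $\overline{v_1}$ is also a solution. The function $L^k\overline{v_1}$ is a polynomial of degree $\le k$ in $\xi$, coming from the factor $(1+\bar s\xi)^k$, with coefficients depending only on $\bar\xi$. So $E_k\overline{v_1}=0$. Thus $v-2\operatorname{Re}v_1$ is a real solution killed by $E_k$, and $V=L^k(v-2\operatorname{Re}v_1)$ satisfies $\partial_\xi^{k+1}V=0$ and, being real, $\partial_{\bar\xi}^{k+1}V=0$. So $V$ is a polynomial in $\xi,\bar\xi$. As $L=1+|\xi|^2>0$, $v-2\operatorname{Re}v_1$ extends to $\mathbb C$ as a real-analytic solution, and $v$ extends to $D$. $\square$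

Consequently $H_k:=E_kv_k$ is holomorphic in $\xi$, and $v_k$ extends over a disc whenever $H_k$ does.

## 12. Reading $H_k$ off the Schwarz function

**Lemma 3.** Let $S$ be the Schwarz function of $C$ ($\bar\xi=S(\xi)$ on $C$), $T=\frac S{1+\xi S}$, $D=\frac d{d\xi}$. Then near $C$
$$H_k=k(k+1)\sum_{i=0}^k\frac{(k+i)!}{k!}\binom ki\frac1{i+1}\,D^{k-i}T^{i+1}.$$

*Proof.* On $C$ we have $1+\xi S=1+|\xi|^2\ne0$ and $S'\ne0$. Work near $(p,\bar p)$ with $p\in C$, treating $\xi$ and $\zeta$ as independent complex variables: $v_k$ is a convergent power series in $\xi-p$ and $\bar\xi-\bar p$, in which $\bar\xi$ is replaced by $\zeta$. Here $C$ becomes $\zeta=S(\xi)$, and Lemma 2(a) remains valid.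

**Step 1: a kernel.** The purpose is to solve the Cauchy problem (8) by an integral. Let $L'=1+\xi'\zeta'$ and, with the Legendre polynomial $P_k$,
$$R=P_k\Big(1-\frac{2(\xi-\xi')(\zeta-\zeta')}{LL'}\Big)=\sum_{j=0}^kc_j\Big(\frac{(\xi-\xi')(\zeta-\zeta')}{LL'}\Big)^j,\qquad c_j=(-1)^j\binom kj\binom{k+j}j .$$
This uses the textbook expansion of $P_k(1-2x)$; for $k=2$ it is $1-6x+6x^2$. For $\zeta=\bar\xi$, $\zeta'=\bar\xi'$ the argument of $P_k$ is the inner product of the two points of $S^2$ with coordinates $\xi,\xi'$, because their squared distance is $4|\xi-\xi'|^2/(LL')$. So there $R$ is a zonal harmonic of degree $k$ in $\xi$, and by the identity theorem $L^2R_{\xi\zeta}+k(k+1)R=0$ identically. Also $R=1$ if $\xi=\xi'$ or $\zeta=\zeta'$.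

**Step 2: the solution as an integral.** Put, with all points in small discs around $p$ and $\bar p$,
$$q(\xi,\zeta)=\int_{S^{-1}(\zeta)}^\xi d\xi'\int_{S(\xi')}^\zeta\frac R{L'^2}\,d\zeta'.$$
Since $R=1$ for $\xi'=\xi$,
$$q_\xi=\int_{S(\xi)}^\zeta\frac{d\zeta'}{(1+\xi\zeta')^2}+\int_{S^{-1}(\zeta)}^\xi d\xi'\int_{S(\xi')}^\zeta\frac{R_\xi}{L'^2}\,d\zeta'.$$
Now differentiate in $\zeta$. The first term gives $L^{-2}$. In the second, the outer lower limit contributes $0$, because at $\xi'=S^{-1}(\zeta)$ the inner integral runs from $\zeta$ to $\zeta$. The inner upper limit contributes $0$, because $R_\xi=0$ for $\zeta'=\zeta$. So $q_{\xi\zeta}=L^{-2}+\iint R_{\xi\zeta}L'^{-2}$, that is,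
$$L^2q_{\xi\zeta}+k(k+1)q=1 .$$
On $\zeta=S(\xi)$ the ranges are degenerate and $q=q_\xi=q_\zeta=0$. (For $q_\zeta$: the outer lower limit contributes $0$ as before, and what remains is an outer integral over a degenerate range.) Hence $1-k(k+1)q$, restricted to $\zeta=\bar\xi$, solves (8), and by uniqueness
$$v_k=1-k(k+1)q .$$
Since $L^k$ has degree $k$ in $\xi$, $E_k1=0$, and $H_k=-k(k+1)E_kq$.

**Step 3: differentiate the integral.** Put $J(\xi,\zeta,\xi')=\int_{S(\xi')}^\zeta L^kR\,L'^{-2}d\zeta'$, so $L^kq=\int_{S^{-1}(\zeta)}^\xi J\,d\xi'$. As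
$$L^kR=\sum_jc_jL^{k-j}(\xi-\xi')^j(\zeta-\zeta')^jL'^{-j}$$
is a polynomial of degree $\le k$ in $\xi$, we have $\partial_\xi^{k+1}J=0$, and differentiating $k+1$ times
$$\partial_\xi^{k+1}(L^kq)=\sum_{i=0}^k\partial_\xi^{k-i}\Big[(\partial_\xi^iJ)\big|_{\xi'=\xi}\Big]. \tag{10}$$

**Step 4: the result is rational in $\zeta$, so we may set $\zeta=0$.** Substitute $\varsigma=\zeta'/L'$. Then $d\varsigma=d\zeta'/L'^2$, $\frac1{L'}=1-\xi'\varsigma$ and $\frac{\zeta-\zeta'}{L'}=\zeta(1-\xi'\varsigma)-\varsigma$. The limits become $T(\xi')$ and $\frac\zeta{1+\xi'\zeta}$, so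
$$J=\sum_jc_jL^{k-j}(\xi-\xi')^j\int_{T(\xi')}^{\zeta/(1+\xi'\zeta)}\big(\zeta(1-\xi'\varsigma)-\varsigma\big)^jd\varsigma$$
is a polynomial in $\xi,\zeta,\xi',T(\xi'),\frac\zeta{1+\xi'\zeta}$. Thus, for fixed $\xi$, the expression $L^{-k}\times(10)$ is a rational function of $\zeta$ with a pole at most at $\zeta=-1/\xi$. For $\zeta$ near $\bar p$ it equals $E_kq=-H_k/(k(k+1))$, which is constant in $\zeta$ by Lemma 2(a). So it is constant for all $\zeta$, and we may evaluate it at $\zeta=0$. Since $\zeta$ is independent of $\xi,\xi'$, we may put $\zeta=0$ before carrying out the $\xi$-derivatives. There $L=1$ and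
$$J=\sum_jc_j(\xi-\xi')^j\int_{T(\xi')}^0(-\varsigma)^jd\varsigma=-\sum_j|c_j|(\xi-\xi')^j\frac{T(\xi')^{j+1}}{j+1}.$$
Hence $(\partial_\xi^iJ)|_{\xi'=\xi}=-i!\,|c_i|\frac{T^{i+1}}{i+1}$, and (10) gives $E_kq=-\sum_ii!\,|c_i|\,D^{k-i}\frac{T^{i+1}}{i+1}$. Finally $i!\,|c_i|=\binom ki\frac{(k+i)!}{k!}$. $\square$

Explicitly,
$$H_2=6\big[T''+3(T^2)'+4T^3\big],\qquad H_4=20\big[T''''+10(T^2)'''+60(T^3)''+210(T^4)'+336T^5\big]. \tag{11}$$

*Example: the plane $X_3=0$.* Here the curve is $|\xi|=1$, $S=1/\xi$, $T=\frac1{2\xi}$, and (11) gives
$$H_2=6\big(1-\tfrac32+\tfrac12\big)\xi^{-3}=0,\qquad H_4=20\big(12-60+90-\tfrac{105}2+\tfrac{21}2\big)\xi^{-5}=0 .$$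
This is as it should be. With $P^2=X_1^2+X_2^2$, the solutions are the polynomials $w=\frac12P^2-X_3^2$ and $u_4=P^4-8P^2X_3^2+\frac83X_3^4$. (For the latter, $\Delta P^4=16P^2$, $\Delta(P^2X_3^2)=4X_3^2+2P^2$, $\Delta X_3^4=12X_3^2$.)

## 13. Perturbing $T=\frac1{2\xi}$ at relative order $\xi^4$

The example shows what to aim for. If on some branch $T=\frac1{2\xi}\big(1+O(\xi^4)\big)$ near $\xi=0$, with a power series in $\xi^4$ in the bracket, the leading terms of $H_2$ and $H_4$ cancel. The next ones are of order $\xi^{-3+4}$ and $\xi^{-5+4}$. So $H_2$ stays holomorphic, while $H_4$ has a chance of a pole. The curve $C$ of Theorem C, with its fourfold symmetry, is made for this.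

**Step 1: uniformize $C$.** Let
$$B(\tau)=\frac{\tau^8+6\tau^4+1}{\tau^8+4\tau^4+1}=1+\frac{2\tau^4}{\tau^8+4\tau^4+1},\qquad A(\tau)=\tau B(\tau).$$
For $\tau=e^{i\theta}$ we have $\tau^4+\tau^{-4}=2\cos4\theta$, so $B=\rho(\theta)$ is real. On $C$ therefore $\xi=A(\tau)$ and $\bar\xi=B(\tau)/\tau$, and near $|\tau|=1$
$$S(A(\tau))=\frac{B}\tau,\qquad T(A(\tau))=\frac B{\tau(1+B^2)} .$$
With $D=\frac1{A'}\frac d{d\tau}$, Lemma 3 shows that $H_k(A(\tau))=\hat H_k(\tau)$ is a rational function of $\tau$. On $|\tau|=1$, $\frac d{d\theta}A(e^{i\theta})=(\rho'+i\rho)e^{i\theta}\ne0$, so $A'\ne0$ there.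

**Step 2: the nine points over $\xi=0$.** Numerator and denominator of $B$ differ by $2\tau^4$ and equal $1$ at $\tau=0$, so they have no common zero. Hence $A:\mathbb P^1\to\mathbb P^1$ has degree $9$. The set $A^{-1}(0)$ consists of $\tau=0$ and the eight roots of $\tau^8+6\tau^4+1$, where $\tau^4=-3\pm2\sqrt2$: nine points, so nine simple zeros, and $0$ is not a critical value of $A$. Also $A(\infty)=\infty$.

**Step 3: near a root $\tau_j\ne0$.** Here $B(\tau_j)=0$, so $T=\frac B{\tau(1+B^2)}$ is holomorphic near $\tau_j$, and $\xi=A(\tau)$ is a local coordinate. So $T$, and hence $H_2$, is a holomorphic function of $\xi$ near $0$ on that branch.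

**Step 4: near $\tau=0$.** Since $A(i\tau)=iA(\tau)$ and $B$ is a function of $\tau^4$, the function $\xi T=\frac{B^2}{1+B^2}$ is a power series in $\xi^4$. As $B=1+2\tau^4+O(\tau^8)$, we have $B^2=1+4\tau^4+O(\tau^8)$ and $\frac{B^2}{1+B^2}=\frac12+\tau^4+O(\tau^8)$. Moreover $\tau^4=\xi^4B^{-4}=\xi^4+O(\xi^8)$. Thus
$$T=\tfrac12\xi^{-1}+\xi^3+O(\xi^7).$$

*$H_2$* is $\xi^{-3}$ times a power series in $\xi^4$, and its $\xi^{-3}$-coefficient is $6(1-\frac32+\frac12)=0$. So $H_2$ is holomorphic at $0$ on this branch too.

*$H_4$* is $\xi^{-5}$ times a power series in $\xi^4$, and its $\xi^{-5}$-coefficient is $20(12-60+90-\frac{105}2+\frac{21}2)=0$. For the $\xi^{-1}$-coefficient, the relevant terms are $\xi^3$ in $T$, $\xi^2$ in $T^2$, $\frac34\xi$ in $T^3$, $\frac12$ in $T^4$ and $\frac5{16}\xi^{-1}$ in $T^5$. The first four are annihilated by $D^4,D^3,D^2,D$ respectively. So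
$$H_4=20\cdot336\cdot\tfrac5{16}\,\xi^{-1}+O(\xi^3)=2100\,\xi^{-1}+O(\xi^3). \tag{12}$$

## 14. The points $(0,0,\lambda)$ for the cone

**Step 1: $w$ is not singular at $\mathbf x_0=(0,0,\lambda)$.** Choose a disc $D_0$ centered at $0$ and containing no critical value of $A$, so small that $A$ maps each of the nine components of $A^{-1}(D_0)$ biholomorphically onto $D_0$ and $\hat H_2$ is holomorphic on each. This is possible by Steps 2–4 of Section 13. Let $\gamma$ be a path from $\Gamma$ to $\mathbf x_0$ along which $w$ continues for all $\alpha<1$. Let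
$$\Omega=\{X:\ X\text{ off the excluded half-line},\ \xi(X)\in D_0\},$$
an open connected neighborhood of $\mathbf x_0$, and choose $\beta<1$ with $\gamma([\beta,1])\subset\Omega$. Apply Lemma 1 on $[0,\beta]$ with $Z$ the union of $\{0\}$, the open negative $X_3$-axis and the finitely many open rays $\xi=c$, $c\in\mathbb C$ a critical value of $A$; all have dimension $\le1=n-2$. We get $\gamma'$ avoiding $Z$, starting as close to $\gamma(0)$ as we like, and an analytic function $h_m$ on a ball $b\subset\Omega$ containing $\gamma(\beta)$ and $\gamma'(\beta)$, which gives the final germs of the continuations of $w$ along both paths.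

The projected path $\xi(\gamma')$ lies in $\mathbb C$ minus the critical values of $A$. So it lifts through the finite branched covering $A$, starting near the point of $|\tau|=1$ corresponding to $\gamma(0)$. Along $\gamma'$ the continued germ has the form $\frac12|X|^2v_2(\xi,\bar\xi)$ by Step 1 of Section 11, and $H_2=E_2v_2$ is a holomorphic continuation of the initial $H_2$. The meromorphic germs $\hat H_2\circ(\text{local inverse of }A\text{ along the lift})$ continue the same initial germ. So the two agree all along $\gamma'$ (and the lift meets no pole of $\hat H_2$). At the end the lift lies in a component of $A^{-1}(D_0)$, so the final germ of $H_2$ extends holomorphically to $D_0$. By Lemma 2(b), $v_2$ extends to $D_0$, and $w=\frac12|X|^2v_2$ extends from near $\gamma'(\beta)$ to an analytic function $\hat w$ on $\Omega$. It agrees with $h_m$ on $b$, hence with the continuation of $w$ along $\gamma$ near $\gamma(\beta)$, and therefore on $\gamma|_{[\beta,1)}$. As $\hat w$ is analytic near $\mathbf x_0$, condition 2 fails for every such path. So $\mathbf x_0$ is not a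 singular point of $w$.

**Step 2: $u_4$ continues along a path to $(0,0,\lambda)$.** For $\tau\in(0,1]$ we have $B=1+\frac2{\tau^4+\tau^{-4}+4}$, which is positive and nondecreasing, so $A'=B+\tau B'>0$, and $T=\frac B{\tau(1+B^2)}$ is finite. Let $\gamma$ be the path of points with $|X|=\lambda$, $\xi=A(\tau)$, $\tau$ decreasing from $1$ to $0$. It starts on $\Gamma$, at $\xi=A(1)=\frac43=\rho(0)$, and ends at $(0,0,\lambda)$. For $\tau\in(0,1]$ the function $\hat H_4$ is holomorphic at $\tau$ and $A$ is locally invertible there, so $H_4$ continues holomorphically along $\xi=A(\tau)$, $\tau>0$. Covering compact parts of this path by finitely many discs and applying Lemma 2(b) disc after disc, we continue $v_4$, and hence $u_4=|X|^4v_4$.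

**Step 3: it does not continue to the endpoint.** If $u_4$ continued along $\gamma$ to a neighborhood of $(0,0,\lambda)$, then by Step 1 of Section 11 and Lemma 2(a) the function $H_4=E_4v_4$ would be holomorphic near $\xi=0$. It would agree for small $\xi>0$ with $\hat H_4\circ A^{-1}$, where $A^{-1}$ is the branch with $A^{-1}(0)=0$. By (12) that function has a pole at $0$, a contradiction. So $(0,0,\lambda)$ is a singular point of $u_4=u_f$, for every $\lambda>0$. This proves Theorem C. Together with Proposition 1 and Section 10, it proves Theorem B. $\blacksquare$
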